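\title{Anosov representations of surface groups in $\mathrm{SL}(3,\mathbb{R})$ and the double covering of the unit tangent bundle}

\begin{abstract}
Let $\Gamma$ be the fundamental group of a closed orientable surface $\Sigma_g$ of genus $g\ge 2$, and let $\rho\colon\Gamma\to\mathrm{SL}(3,\mathbb{R})$ be Anosov with respect to the Borel subgroup. The boundary map of $\rho$ determines an open set $\Omega$ of flags in the projective plane. We prove that if $\rho$ is not in the Hitchin component, then $\Omega$ is an open solid torus and $\rho(\Gamma)\backslash\Omega$ is homeomorphic to the circle bundle over $\Sigma_g$ with Euler number $\pm(g-1)$, the fiberwise double covering of the unit tangent bundle. This answers a question of Barbot in the affirmative. We also show that such a $\rho$ has Stiefel--Whitney class $w_2(\rho)\equiv g-1 \pmod 2$, and that for $\rho$ in the Hitchin component $\Omega$ has three components, each with quotient the projectivized tangent bundle of $\Sigma_g$.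
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Flags and Anosov representations}
Let $\Sigma_g$ be a closed oriented hyperbolic surface of genus $g\ge2$. Its fundamental group $\Gamma$ acts on $\mathbb{H}^2$ by deck transformations, hence on the unit tangent bundle $T^1\mathbb{H}^2$ and on the circle at infinity $\partial=\partial_\infty\mathbb{H}^2$. For $v\in T^1\mathbb{H}^2$ let $v_+,v_-\in\partial$ be the forward and backward endpoints of the geodesic tangent to $v$, and let $\varphi_t$ be the geodesic flow.

Let $G=\mathrm{SL}(3,\mathbb{R})$. We identify points and lines of $\mathbb{RP}^2$ with subspaces of $\mathbb{R}^3$ of dimension one and two; the lines are the points of the dual plane $(\mathbb{RP}^2)^*$. A \emph{flag} is a pair $(p,l)$ of a point and a line with $p\in l$. The flags form a closed $3$-manifold $\mathcal{F}=G/B$, where $B$ is the group of upper triangular matrices. Two flags are \emph{transverse} if the point of each does not lie on the line of the other.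

\begin{definition}\label{def:anosov}
A representation $\rho\colon\Gamma\to G$ is \emph{Anosov} if there is a continuous $\rho$-equivariant map $\xi\colon\partial\to\mathcal{F}$, the \emph{boundary map}, with the following properties.
\begin{enumerate}
\item[(i)] The flags $\xi(x)$ and $\xi(y)$ are transverse whenever $x\ne y$.
\item[(ii)] There are norms $\|\cdot\|^\pm_v$ on $T_{\xi(v_\pm)}\mathcal{F}$, continuous in $v\in T^1\mathbb{H}^2$ and invariant in the sense that $\|\rho(\gamma)\eta\|^\pm_{\gamma v}=\|\eta\|^\pm_v$, and constants $\kappa,c>0$, such that for all $v$ and all $t\ge0$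
\[
\|\eta\|^+_{\varphi_tv}\ge \kappa e^{ct}\|\eta\|^+_v\quad(\eta\in T_{\xi(v_+)}\mathcal{F}),\qquad
\|\eta\|^-_{\varphi_tv}\le \kappa^{-1}e^{-ct}\|\eta\|^-_v\quad(\eta\in T_{\xi(v_-)}\mathcal{F}).
\]
\end{enumerate}
\end{definition}

The inequalities make sense because $v_\pm$ are constant along flow lines. In other words, the spaces $T_{\xi(v_\pm)}\mathcal{F}$ form two vector bundles over the compact manifold $T^1\Sigma_g$, and the lifted geodesic flow dilates the first and contracts the second. To see what this measures, take $v$ tangent to the axis of $\gamma\ne1$, so that $\gamma v=\varphi_\ell v$ with $\ell>0$. Then $\|\rho(\gamma)^{-n}\eta\|^+_v=\|\eta\|^+_{\varphi_{n\ell}v}$ grows exponentially, so $\xi(v_+)$ is an attracting fixed point of $\rho(\gamma)$ in $\mathcal{F}$. Condition (ii) asks for such attraction uniformly along all geodesics.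

\subsection*{The domain $\Omega$ and the question}
Write $\xi(x)=(\xi^1(x),\xi^2(x))$ and put
\[
C=\xi^1(\partial)\subset\mathbb{RP}^2,\qquad C^*=\xi^2(\partial)\subset(\mathbb{RP}^2)^* .
\]
Transversality says that $\xi^1(x)\in\xi^2(y)$ only if $x=y$. Hence $\xi^1$ and $\xi^2$ are injective, $C$ and $C^*$ are Jordan curves, and
\begin{equation}\label{eq:T}
\xi^2(x)\cap C=\{\xi^1(x)\},\qquad \xi^2(x)\text{ is the only element of $C^*$ through }\xi^1(x).
\end{equation}
We sort flags $(p,l)$ according to whether $p\in C$ and whether $l\in C^*$. By \eqref{eq:T} both hold exactly on the \emph{limit curve} $\Lambda=\xi(\partial)$, so $\mathcal{F}=\Lambda\sqcup E\sqcup E^*\sqcup\Omega$ with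
\[
E=\{p\in C,\ l\notin C^*\},\qquad E^*=\{p\notin C,\ l\in C^*\},\qquad \Omega=\{p\notin C,\ l\notin C^*\}.
\]
All four sets are $\rho(\Gamma)$-invariant and $\Omega$ is open. A divergent sequence in $\rho(\Gamma)$ pushes every flag of $\Omega$ toward $C$ in the point coordinate or toward $C^*$ in the line coordinate, so $\Gamma$ acts properly discontinuously on $\Omega$ (Proposition~\ref{prop:proper}). One obtains a $3$-manifold $\rho(\Gamma)\backslash\Omega$ and wants to know which one.

The \emph{Hitchin component} of $\mathrm{Hom}(\Gamma,G)$ is the connected component that contains the compositions of Fuchsian representations with the irreducible representation $\mathrm{SL}(2,\mathbb{R})\to G$. The question below comes with the following background statements, credited to Hitchin, Labourie and Barbot, which we recall for orientation. The space $\mathrm{Hom}(\Gamma,G)$ has three components. Two of them consist of representations with vanishing Stiefel--Whitney class, one of these two is the Hitchin component, and Anosov representations occur only in these two. An Anosov representation in the second one is called \emph{non-hyperconvex}.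 For such a representation $\Omega$ is a domain of discontinuity homeomorphic to a solid torus, $E$ and $E^*$ are M\"obius bands, and $\rho(\Gamma)\backslash\Omega$ is a circle bundle over $\Sigma_g$.

Let $N$ be the \emph{double covering of the unit tangent bundle}: a circle bundle over $\Sigma_g$ that double covers $T^1\Sigma_g$, each fiber of $N$ covering a fiber of $T^1\Sigma_g$ by the connected double cover. Its Euler number is $\pm(g-1)$, and this determines $N$ up to homeomorphism (Section~\ref{sec:euler}).

\medskip
\noindent\textbf{Question} (Barbot; see \cite{KK})\textbf{.} \emph{Is $\rho(\Gamma)\backslash\Omega$ homeomorphic to $N$ for every non-hyperconvex Anosov representation $\rho\colon\Gamma\to\mathrm{SL}(3,\mathbb{R})$?}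
\medskip

The guess comes from an example. If $\rho$ is a Fuchsian representation into $\mathrm{SL}(2,\mathbb{R})$ followed by the block embedding into $G$, then $\Omega$ is a copy of $\mathrm{SL}(2,\mathbb{R})$, and the quotient double covers $\Gamma\backslash\mathrm{PSL}(2,\mathbb{R})=T^1\Sigma_g$; see Section~\ref{sec:model}.

\subsection*{Results}
The answer is yes, for every Anosov representation outside the Hitchin component.

\begin{theorem}\label{thm:main}
Let $\rho\colon\Gamma\to G$ be Anosov and not in the Hitchin component. Then $\Gamma$ acts on $\Omega$ via $\rho$ freely, properly discontinuously and cocompactly, $\Omega$ is homeomorphic to $S^1\times\mathbb{R}^2$, and $M=\rho(\Gamma)\backslash\Omega$ is homeomorphic to $N$. The homeomorphism can be chosen compatible with the natural maps $\pi_1(M)\to\Gamma$ and $\pi_1(N)\to\Gamma$.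
\end{theorem}

The natural maps come from the covering $\Omega\to M$ and from the bundle projection $N\to\Sigma_g$. Two complements show what happens in the Hitchin component and locate the representations of Theorem~\ref{thm:main} in $\mathrm{Hom}(\Gamma,G)$.

\begin{theorem}\label{thm:hitchin}
Let $\rho\colon\Gamma\to G$ be Anosov and in the Hitchin component. Then $\Omega$ has exactly three components, each is $\rho(\Gamma)$-invariant, and each has quotient homeomorphic to the projectivized tangent bundle $\mathbb{P}(T\Sigma_g)$, whose Euler number has absolute value $4g-4$. Hence, for Anosov $\rho$, the manifold $N$ occurs as the quotient of a component of $\Omega$ if and only if $\rho$ is not in the Hitchin component.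
\end{theorem}

\begin{proposition}\label{prop:w2}
If $\rho\colon\Gamma\to G$ is Anosov and not in the Hitchin component, then its Stiefel--Whitney class satisfies $w_2(\rho)\equiv g-1\pmod2$.
\end{proposition}

\begin{remark}\label{rem:even}
For even $g$, Proposition~\ref{prop:w2} places every non-Hitchin Anosov representation in the component with $w_2\neq0$, and such representations exist (Section~\ref{sec:model}). So for even $g$ the recalled statement on the components that contain Anosov representations must be corrected, and the class of non-hyperconvex representations, as literally defined above, is empty. Theorem~\ref{thm:main} covers all non-Hitchin Anosov representations, so the answer is yes under either reading. Our proofs use neither that statement nor the recalled description of $\Omega$, which is proved again here.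
\end{remark}

\subsection*{The method}
The curves $C$ and $C^*$ are only continuous, and we have no control on how a line outside $C^*$ meets $C$. So no fibration of $\Omega$ by circles is at hand, and we do not try to deform $\rho$ to the example. We compute $\pi_1(M)$ instead, and recover $M$ from it.
\begin{enumerate}
\item Outside the Hitchin component, $C$ and $C^*$ are homotopically nontrivial, as projective lines are (Section~\ref{sec:dichotomy}). This is the only consequence of the hypothesis that is used.
\item Dropping the condition $p\notin C$ enlarges $\Omega$ to $L=\Omega\sqcup E$, a circle bundle over a disc. The boundary map compares $L$ equivariantly with $\partial$ by a map of degree $\pm1$ (Section~\ref{sec:L}).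
\item The domain $\Omega$ is aspherical with infinite cyclic fundamental group, whose generator winds twice around $L$ (Section~\ref{sec:Omega}).
\item Hence $\pi_1(M)$ is a central extension of $\Gamma$ by $\mathbb{Z}$ whose Euler number is half that of $T^1\Sigma_g$, and Waldhausen's rigidity theorem gives $M\cong N$ (Section~\ref{sec:main}).
\end{enumerate}
Sections~\ref{sec:w2} and~\ref{sec:hitchin} prove Proposition~\ref{prop:w2} and Theorem~\ref{thm:hitchin}.

\section{Euler numbers of central extensions and circle bundles}\label{sec:euler}

Fix a standard presentation $\Gamma=\langle a_1,b_1,\dots,a_g,b_g\mid\prod_i[a_i,b_i]=1\rangle$. By an \emph{extension} we mean a group $\pi$ with a surjection $\pi\to\Gamma$ whose kernel is infinite cyclic, generated by $\zeta$ say. It is \emph{central} if $\zeta$ is central in $\pi$. In that case choose lifts $\tilde a_i,\tilde b_i\in\pi$ and write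
\[
\prod_i[\tilde a_i,\tilde b_i]=\zeta^{e}.
\]
Central factors cancel in commutators, so $e$ does not depend on the lifts, and replacing $\zeta$ by $\zeta^{-1}$ changes its sign. Thus $|e(\pi)|$ is an invariant of the extension. A homomorphism between extensions is \emph{over $\Gamma$} if it commutes with the maps to $\Gamma$.

\begin{lemma}\label{lem:ext}
Let $\pi,\pi'$ be extensions with kernels generated by $\zeta,\zeta'$.
\begin{enumerate}
\item[(a)] Let $\theta\colon\pi\to\pi'$ be a homomorphism over $\Gamma$ with $\theta(\zeta)=\zeta'^{\,m}$, $m\neq0$. If $m=\pm1$, then $\theta$ is an isomorphism. If $\pi'$ is central, then $\pi$ is central and $|e(\pi')|=|m|\,|e(\pi)|$.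
\item[(b)] If $\pi$ and $\pi'$ are central and $|e(\pi)|=|e(\pi')|$, then $\pi\cong\pi'$ over $\Gamma$.
\item[(c)] If $\pi$ is central, its abelianization is $\mathbb{Z}^{2g}\oplus\mathbb{Z}/|e(\pi)|$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The kernel of $\theta$ lies in $\langle\zeta\rangle$, where $\theta$ is injective; so $\theta$ is injective. Its image surjects onto $\Gamma$, and for $m=\pm1$ it contains $\zeta'$, so it is $\pi'$. If $\zeta'$ is central, then $\theta([h,\zeta])=1$ for all $h\in\pi$, so $\zeta$ is central. Applying $\theta$ to $\prod[\tilde a_i,\tilde b_i]=\zeta^e$ gives $e'=me$.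

(b), (c) Let $\pi_e$ be the group with generators $A_i,B_i,Z$ and relations saying that $Z$ is central and $\prod[A_i,B_i]=Z^e$. The kernel of $\pi_e\to\Gamma$ is $\langle Z\rangle$. If $\pi$ is central with $\prod[\tilde a_i,\tilde b_i]=\zeta^e$, there is a homomorphism $\pi_e\to\pi$ over $\Gamma$ with $Z\mapsto\zeta$. So $Z$ has infinite order, and $\pi_e\cong\pi$ by (a). Choosing $\zeta$ so that $e\geq0$ gives (b), and abelianizing the presentation gives (c).
\end{proof}

\subsection*{Circle bundles}
If $Y\to\Sigma_g$ is a circle bundle, then $\pi_1(Y)\to\Gamma$ is an extension whose kernel is generated by the fiber, because $\pi_2(\Sigma_g)=0$. Conjugation by a lift of $\gamma$ fixes or inverts the fiber class according as transport along $\gamma$ preserves or reverses the orientation of the fiber, so the extension is central exactly when the bundle is orientable. We use two textbook facts. First, oriented circle bundles over $\Sigma_g$ are classified by their Euler number, which is $\pm e(\pi_1(Y))$ and changes sign with the fiber orientation; hence $|e(Y)|:=|e(\pi_1(Y))|$ determines the total space up to homeomorphism. Second, $|e(T^1\Sigma_g)|=|\chi(\Sigma_g)|=2g-2$.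

The fiberwise double coverings $N\to T^1\Sigma_g\to\mathbb{P}(T\Sigma_g)$ induce homomorphisms over $\Gamma$ with $m=\pm2$, and $\mathbb{P}(T\Sigma_g)$ is an orientable circle bundle because $T\Sigma_g$ is oriented. Lemma~\ref{lem:ext}(a) shows that $N$ is an orientable circle bundle and that
\begin{equation}\label{eq:eulers}
|e(N)|=g-1,\qquad |e(T^1\Sigma_g)|=2g-2,\qquad |e(\mathbb{P}(T\Sigma_g))|=4g-4 .
\end{equation}

\subsection*{Extensions from group actions}
Let $\Gamma$ act freely and properly discontinuously on a connected manifold $X$ with base point $x_0$. Then $X\to\Gamma\backslash X$ is a covering and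
\[
1\to\pi_1(X)\to\pi_1(\Gamma\backslash X)\to\Gamma\to1
\]
is exact; a loop maps to $\gamma$ if its lift from $x_0$ ends at $\gamma x_0$. Moving $x_0$ along a path in $X$ gives an isomorphism over $\Gamma$. An equivariant map $f\colon X\to X'$ induces a homomorphism over $\Gamma$ that restricts to $f_*$ on the kernels. Several actions below, such as that on $\partial$, are not properly discontinuous. This is repaired by taking the product with $\mathbb{H}^2$: for any connected manifold $Y$ with a continuous $\Gamma$-action, the diagonal action on $\mathbb{H}^2\times Y$ is free and properly discontinuous, and we put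
\[
Y_\Gamma=\Gamma\backslash(\mathbb{H}^2\times Y).
\]
The map $v\mapsto(\text{foot point of }v,\ v_+)$ is an equivariant homeomorphism $T^1\mathbb{H}^2\to\mathbb{H}^2\times\partial$, so $\partial_\Gamma\cong T^1\Sigma_g$ as circle bundles over $\Sigma_g$.

\section{The model case}\label{sec:model}

Let $U=\langle e_1,e_3\rangle\subset\mathbb{R}^3$, and let $\iota\colon\mathrm{SL}(U)\to G$ extend each map by fixing $e_2$. In the upper half-plane model identify $\partial$ with $\mathbb{P}(U)$ by $s\mapsto[se_1+e_3]$, $\infty\mapsto[e_1]$, and identify $\mathrm{PSL}(U)$ with $T^1\mathbb{H}^2$ by $h\mapsto hv_0$, where $v_0$ is the upward unit vector at $i$. Then $\Gamma\subset\mathrm{PSL}(U)$ and $\varphi_t(hv_0)=hd_tv_0$ with $d_t=\mathrm{diag}(e^{t/2},e^{-t/2})$.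

The group $\Gamma$ lifts to $\mathrm{SL}(U)$. Indeed, $\pi_1(T^1\Sigma_g)$ is the preimage of $\Gamma$ in the universal cover of $\mathrm{PSL}(U)$, and $\zeta$ maps to $-1\in\mathrm{SL}(U)$. So any lifts of $a_i,b_i$ to $\mathrm{SL}(U)$ satisfy $\prod[\tilde a_i,\tilde b_i]=(-1)^{2g-2}=1$. Let $\sigma\colon\Gamma\to\mathrm{SL}(U)$ be such a lift and $\rho_0=\iota\circ\sigma$.

\subsection*{The representation $\rho_0$ is Anosov}
This was proved by Barbot; we include the verification. Put $\xi(x)=(x,\ x\oplus\mathbb{R}e_2)$. This map is equivariant and satisfies (i). Let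
\[
F_0^+=([e_1],\langle e_1,e_2\rangle),\qquad F_0^-=([e_3],\langle e_2,e_3\rangle),
\]
so that $\xi((v_0)_\pm)=F_0^\pm$. The map $n\mapsto nF_0^+$ on lower unitriangular matrices is a chart of $\mathcal{F}$ at $F_0^+$. For $d=\mathrm{diag}(\lambda_1,\lambda_2,\lambda_3)$ we have $d^{-1}nF_0^+=(d^{-1}nd)F_0^+$, so in the coordinates $n_{ij}$, $i>j$,
\begin{equation}\label{eq:weights}
d^{-1}\ \text{acts on}\ T_{F_0^+}\mathcal{F}\ \text{diagonally with eigenvalues}\ \lambda_1/\lambda_2,\ \lambda_2/\lambda_3,\ \lambda_1/\lambda_3 .
\end{equation}
With upper unitriangular matrices one finds the inverse eigenvalues on $T_{F_0^-}\mathcal{F}$. Let $|\cdot|_0$ be the Euclidean norm in these coordinates and put $\|\eta\|^\pm_{hv_0}=|\iota(h)^{-1}\eta|_0$. This is well defined because $\iota(-1)$ changes only signs of coordinates, and it is invariant. Since $\iota(d_t)=\mathrm{diag}(e^{t/2},1,e^{-t/2})$, the eigenvalues in \eqref{eq:weights} are $e^{t/2},e^{t/2},e^t$, and (ii) holds with $\kappa=1$ and $c=1/2$.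

\subsection*{The domain and its quotient}
Here $C=\mathbb{P}(U)$ is a projective line and $C^*$ is the pencil of lines through $[e_2]$. A line outside $C^*$ is the graph $l_f=\{u+f(u)e_2:u\in U\}$ of a unique $f\in U^*$, and a point outside $C$ is $[u+e_2]$ for a unique $u\in U$. Hence
\[
\Omega=\{(u,f)\in U\times U^*: f(u)=1\}.
\]
Given $(u,f)\in\Omega$ there is a unique $u'\in\ker f$ with $\det(u,u')=1$, so $\Omega$ is the space of unimodular bases of $U$, a copy of $\mathrm{SL}(U)$. Therefore $\rho_0(\Gamma)\backslash\Omega=\sigma(\Gamma)\backslash\mathrm{SL}(U)$. It double covers $\Gamma\backslash\mathrm{PSL}(U)=T^1\Sigma_g$, on fibers by $\mathrm{SO}(2)\to\mathrm{SO}(2)/\{\pm1\}$, so it is $N$. Since $C$ is not null-homotopic, $\rho_0$ is not in the Hitchin component (Proposition~\ref{prop:dichotomy}).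

\subsection*{The same computation without the group $\mathrm{SL}(U)$}
We now find the Euler number in a way that will generalize. Let $L$ be the set of flags with $l\notin C^*$. For $f\in U^*$ and $x=[u]\in\partial$ the line $\xi^2(x)$ meets $l_f$ in $[u+f(u)e_2]$, and
\[
U^*\times\partial\to L,\qquad(f,x)\mapsto(\xi^2(x)\cap l_f,\ l_f)
\]
is an equivariant homeomorphism. As $U^*$ is contractible, $\pi_1(L_\Gamma)\cong\pi_1(\partial_\Gamma)$ has $|e|=2g-2$. In these coordinates the inclusion $\Omega\subset L$ is $(u,f)\mapsto(f,[u])$. The group $\pi_1(\Omega)$ is generated by the $\mathrm{SO}(2)$-orbit along which $u$ goes once around the unit circle of $U$, so that $[u]$ goes twice around $\partial$. Lemma~\ref{lem:ext}(a) with $m=\pm2$ gives $|e|=g-1$ for the quotient of $\Omega$.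

The factor $2$ is best seen in the double cover $U^*\times S^1$ of $L$, where $S^1$ is the unit circle of $U$. The annulus $\{f(u)=0\}$, which covers $E$, cuts it into the two pieces $\{f(u)>0\}$ and $\{f(u)<0\}$. They are exchanged by $u\mapsto-u$, each is a copy of $\Omega$, and each is a bundle of half-planes over $S^1$, hence carries the fundamental group of the double cover. In general the comparison map to $L$ will only have degree $\pm1$, and the half-plane bundles will be replaced by a Mayer--Vietoris argument that uses the exchange of the two pieces.

\section{Dynamics on flags}\label{sec:dynamics}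

In this section $\rho$ is any Anosov representation. The next lemma turns the infinitesimal condition (ii) into convergence of points and lines. It is the only place where (ii) is used, and only the first inequality is needed. Fix $o\in\mathbb{H}^2$.

\begin{lemma}\label{lem:dyn}
Let $\gamma_n\in\Gamma$ be pairwise distinct. After passing to a subsequence, $\gamma_no\to x^+$ and $\gamma_n^{-1}o\to x^-$ for some $x^\pm\in\partial$, the sequence $\rho(\gamma_n)$ leaves every compact subset of $G$, and
\begin{enumerate}
\item[(a)] if points $p_n$ converge to $p\notin\xi^2(x^-)$, then $\rho(\gamma_n)p_n\to\xi^1(x^+)$;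
\item[(b)] if lines $l_n$ converge to $l\not\ni\xi^1(x^-)$, then $\rho(\gamma_n)l_n\to\xi^2(x^+)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The idea is to write $\rho(\gamma_n)$ as a diagonal matrix between two bounded factors. We have $t_n=\operatorname{dist}(o,\gamma_no)\to\infty$, and $x^\pm$ exist by compactness of $\mathbb{H}^2\cup\partial$. Let $v_n\in T^1_o\mathbb{H}^2$ point toward $\gamma_no$ and let $u_n=\gamma_n^{-1}\varphi_{t_n}v_n\in T^1_o\mathbb{H}^2$. The forward ray of $v_n$ passes through $\gamma_no$ and the backward ray of $u_n$ passes through $\gamma_n^{-1}o$, so $(v_n)_+\to x^+$ and $(u_n)_-\to x^-$. Also $\gamma_n(u_n)_\pm=(v_n)_\pm$.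

Fix a Riemannian metric $|\cdot|$ on $\mathcal{F}$. Over the compact set $T^1_o\mathbb{H}^2$ the ratio of $|\cdot|$ and $\|\cdot\|^+_v$ lies in $[\mu^{-1},\mu]$ for some $\mu\ge1$. For $\eta\in T_{\xi((v_n)_+)}\mathcal{F}$, invariance and dilation give
\[
\|\rho(\gamma_n)^{-1}\eta\|^+_{u_n}=\|\eta\|^+_{\varphi_{t_n}v_n}\ge\kappa e^{ct_n}\|\eta\|^+_{v_n},
\qquad\text{so}\qquad |\rho(\gamma_n)^{-1}\eta|\ge\mu^{-2}\kappa e^{ct_n}|\eta| .
\]

Let $(p,l)$ and $(p',l')$ be transverse flags, and let $f_1,f_2,f_3$ be unit vectors spanning $p$, $l\cap l'$, $p'$. They are independent, since $f_1,f_2$ span $l$ and $p'\notin l$. The matrix $h=\det(f_1,f_2,f_3)^{-1/3}(f_1,f_2,f_3)\in G$ maps $F_0^+$ to $(p,l)$ and $F_0^-$ to $(p',l')$. On the compact set of pairs $(\xi(v_+),\xi(v_-))$, $v\in T^1_o\mathbb{H}^2$, the number $|\det(f_1,f_2,f_3)|$ is bounded below. So there are $h_n,k_n$ in a fixed compact subset of $G$ with $h_nF_0^\pm=\xi((u_n)_\pm)$ and $k_nF_0^\pm=\xi((v_n)_\pm)$. Then $d_n=k_n^{-1}\rho(\gamma_n)h_n$ fixes $F_0^+$ and $F_0^-$, hence the points $[e_1],[e_2],[e_3]$, so $d_n=\mathrm{diag}(\lambda_1,\lambda_2,\lambda_3)$ with $\lambda_i=\lambda_i(n)$.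 The derivatives of $h_n^{\pm1},k_n^{\pm1}$ on $\mathcal{F}$ are uniformly bounded, so $d_n^{-1}$ expands $T_{F_0^+}\mathcal{F}$ by at least $\kappa'e^{ct_n}$ with $\kappa'>0$ independent of $n$. By \eqref{eq:weights},
\[
|\lambda_1/\lambda_2|\to\infty,\qquad|\lambda_2/\lambda_3|\to\infty .
\]
In particular $d_n$, and with it $\rho(\gamma_n)$, leaves every compact set.

Pass to a subsequence with $h_n\to h$ and $k_n\to k$; then $hF_0^-=\xi(x^-)$ and $kF_0^+=\xi(x^+)$. In case (a), $h_n^{-1}p_n\to h^{-1}p\notin\langle e_2,e_3\rangle$. The first coordinate of the limit is nonzero and $\lambda_1$ dominates, so $d_nh_n^{-1}p_n\to[e_1]$ and $\rho(\gamma_n)p_n=k_nd_nh_n^{-1}p_n\to k[e_1]=\xi^1(x^+)$. In case (b), the line $h^{-1}l$ misses $[e_3]$, so it is the kernel of a covector $(f_1,f_2,f_3)$ with $f_3\neq0$. The matrix $d_n$ acts on covectors by $f_i\mapsto f_i/\lambda_i$ and $1/\lambda_3$ dominates, so $d_nh_n^{-1}l_n\to\langle e_1,e_2\rangle$ and $\rho(\gamma_n)l_n\to\xi^2(x^+)$.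
\end{proof}

It follows that $\rho$ has discrete image and finite kernel. As $\Gamma$ is torsion-free, $\rho$ is injective.

\begin{proposition}\label{prop:proper}
The group $\Gamma$ acts freely and properly discontinuously on $\Omega$.
\end{proposition}

\begin{proof}
Suppose that $K\subset\Omega$ is compact and that $(p_n,l_n)$ and $\rho(\gamma_n)(p_n,l_n)$ lie in $K$ for pairwise distinct $\gamma_n$. Pass to a subsequence as in Lemma~\ref{lem:dyn} along which these flags converge to $(p,l)$ and $(p',l')$ in $\Omega$. If $p\notin\xi^2(x^-)$, then $p'=\xi^1(x^+)\in C$, a contradiction. So $p\in\xi^2(x^-)$, and $p\ne\xi^1(x^-)$ because $p\notin C$. If $l$ contained $\xi^1(x^-)$, it would be the line through $p$ and $\xi^1(x^-)$, which is $\xi^2(x^-)\in C^*$. So $\xi^1(x^-)\notin l$ and $l'=\xi^2(x^+)\in C^*$, again a contradiction. Thus the action is properly discontinuous. Stabilizers are finite, hence trivial.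
\end{proof}

\section{The homotopy classes of $C$ and $C^*$}\label{sec:dichotomy}

Membership in a component of $\mathrm{Hom}(\Gamma,G)$ is not a condition that we can apply to $\xi$ directly. Convex projective structures translate it into one. An open set $V\subset\mathbb{RP}^2$ is \emph{properly convex} if it is nonempty, bounded and convex in some affine chart; then $\partial V$ is a circle. A \emph{convex projective structure} on $\Sigma_g$ is an identification of $\Sigma_g$ with $V/\Delta$, where $\Delta\subset G$ acts freely and properly discontinuously on a properly convex set $V$; its \emph{holonomy} is the induced isomorphism $\Gamma\to\Delta\subset G$. By the theorem of Choi and Goldman \cite{CG}, a representation lies in the Hitchin component if and only if it is the holonomy of a convex projective structure on $\Sigma_g$.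

We also use, here and in Section~\ref{sec:main}, the following facts. Connected aspherical manifolds with isomorphic fundamental groups are homotopy equivalent, and a connected $n$-manifold without boundary has $H_n(\,\cdot\,;\mathbb{Z})\neq0$ if and only if it is compact and orientable. An injective continuous map from a circle to a circle is onto, because a circle does not embed in $\mathbb{R}$.

\begin{proposition}\label{prop:dichotomy}
For an Anosov representation $\rho$ the following are equivalent: \emph{(i)} $C$ is null-homotopic in $\mathbb{RP}^2$; \emph{(ii)} $C^*$ is null-homotopic in $(\mathbb{RP}^2)^*$; \emph{(iii)} $\rho$ is in the Hitchin component. When they hold, $C=\partial V$ for a properly convex $\rho(\Gamma)$-invariant open set $V$, no line $\xi^2(x)$ meets $V$, and $\Gamma$ acts on $V$ freely and properly discontinuously with quotient a closed orientable surface of genus $g$.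
\end{proposition}

\begin{proof}
\emph{(i) gives $V$ and implies (ii).} Lift $\xi^1$ to a continuous map $x\mapsto\hat x\in S^2\subset\mathbb{R}^3$. Let $\alpha_x$ be a linear form with kernel $\xi^2(x)$. By \eqref{eq:T}, $\alpha_x(\hat y)\ne0$ on the connected set $\{y\ne x\}$, and we choose the sign so that $\alpha_x(\hat y)>0$ there. This is where the lift is needed. Fix $x\ne x'$. Then $\beta=\alpha_x+\alpha_{x'}$ is positive on every $\hat y$, so $C$ lies in the affine chart $\{\beta\neq0\}$, which we identify with the plane $\{\beta=1\}$. Let $K$ be the convex hull of $C$ in this plane, a compact set, and let $V$ be its interior. A circle does not embed in an affine line, so $V\ne\emptyset$. For each $y$, the form $\alpha_y$ is not proportional to $\beta$, so it restricts to a nonconstant affine function on the plane; this function is $\ge0$ on $K$ and vanishes at $\xi^1(y)$. Hence $\xi^1(y)\in\partial K$ and $\alpha_y>0$ on $V$. Thus $C\subset\partial K$, so $C=\partial K=\partial V$, and $\xi^2(y)\cap V=\emptyset$. For $q\in V$ the curve $C^*$ avoids the pencil of lines through $q$, whose complement is an affine chart of $(\mathbb{RP}^2)^*$.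 So $C^*$ is null-homotopic.

\emph{(ii) implies (i).} The argument above used only \eqref{eq:T}, which is symmetric under exchanging points and lines.

\emph{(i) implies (iii).} The components of $\mathbb{RP}^2\setminus C$ are $V$ and $\mathbb{RP}^2\setminus K$. They are permuted by $\rho(\Gamma)$ and only the second contains a projective line, so $V$ is invariant. If $p_n\to p\in V$ and $\gamma_n$ is as in Lemma~\ref{lem:dyn}, then $p\notin\xi^2(x^-)$, so $\rho(\gamma_n)p_n\to\xi^1(x^+)\notin V$. Hence the action on $V$ is properly discontinuous, and free because $\Gamma$ is torsion-free. The quotient is an aspherical surface with fundamental group $\Gamma$, so it has the homology of $\Sigma_g$ and is closed and orientable of genus $g$. By the Dehn--Nielsen--Baer theorem, every isomorphism between fundamental groups of such surfaces is induced by a diffeomorphism. So $\rho$ is the holonomy of a convex projective structure on $\Sigma_g$, and \cite{CG} gives (iii).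

\emph{(iii) implies (i).} By \cite{CG}, $\Gamma$ acts properly discontinuously via $\rho$ on a properly convex set $V_0$. Let $\gamma\ne1$ have attracting and repelling fixed points $\gamma^\pm\in\partial$, and pick $p\in V_0\setminus\xi^2(\gamma^-)$. Lemma~\ref{lem:dyn} applied to the powers of $\gamma$ has $x^\pm=\gamma^\pm$, so $\rho(\gamma)^np\to\xi^1(\gamma^+)$ along a subsequence. The limit lies in $\overline{V_0}$, and not in $V_0$ by proper discontinuity. Attracting fixed points are dense in $\partial$, so $C\subset\partial V_0$, which lies in an affine chart.
\end{proof}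

\textbf{From here through Section~\ref{sec:w2}, $\rho$ is Anosov and not in the Hitchin component.} So $C$ and $C^*$ are homotopically nontrivial. Let $\hat C\subset S^2$ be the preimage of $C$ in the unit sphere. It is a connected double cover of $C$, hence a Jordan curve. By the Schoenflies theorem a homeomorphism of $S^2$ carries $\hat C$ to the equator, so $S^2\setminus\hat C$ consists of two open discs $S_+,S_-$ whose closures are closed discs. The antipodal map exchanges them; otherwise it would preserve a closed disc and have a fixed point by Brouwer's theorem. The same holds for the preimage $\hat C^*$ of $C^*$ in the dual sphere. In particular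
\[
D^*=(\mathbb{RP}^2)^*\setminus C^*
\]
is an open disc, being the homeomorphic image of either complementary disc of $\hat C^*$.

\begin{remark}\label{rem:moebius}
The sets $E$ and $E^*$ are M\"obius bands. View $\xi^1\subset\xi^2\subset\mathbb{R}^3$ as vector bundles over $\partial$, and let $w,w',w''\in\mathbb{Z}/2$ be the first Stiefel--Whitney numbers of the line bundles $\xi^1$, $\xi^2/\xi^1$, $\mathbb{R}^3/\xi^2$. Their sum is $0$, and $w=w''=1$ because $C$ and $C^*$ are nontrivial. By \eqref{eq:T}, the fiber of $E$ over $x$ is the set of complements to the line $\xi^2/\xi^1$ in the plane $\mathbb{R}^3/\xi^1$, an affine line over $\mathrm{Hom}(\mathbb{R}^3/\xi^2,\xi^2/\xi^1)$; this line bundle has number $w''+w'=w=1$. The fiber of $E^*$ is the set of complements to $\xi^1$ in $\xi^2$, an affine line over $\mathrm{Hom}(\xi^2/\xi^1,\xi^1)$, with number $w'+w=w''=1$.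
\end{remark}

\section{The solid torus $L$ and a map of degree $\pm1$}\label{sec:L}

The fiber of $\Omega\to D^*$, $(p,l)\mapsto l$, is $l\setminus C$, about which we know little. Filling in the missing points gives a space that is a bundle. Let
\[
L=\{(p,l)\in\mathcal{F}:l\in D^*\},\qquad\hat L=\{(\hat p,l):l\in D^*,\ \hat p\in S^2\cap l\}.
\]
The space $\hat L$ is the unit circle bundle of the tautological plane bundle over the disc $D^*$, which is trivial; so $\hat L\cong D^*\times S^1$. The space $L$ is the quotient of $\hat L$ by $\tau(\hat p,l)=(-\hat p,l)$, the rotation by $\pi$ in each fiber. Therefore $\pi_1(L)\cong\mathbb{Z}$ is generated by a fiber, $\pi_1(\hat L)=2\mathbb{Z}\subset\mathbb{Z}$, and $\tau$ is homotopic to the identity of $\hat L$ through fiberwise rotations. The group $\Gamma$ acts on $L$ through $\rho$.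

To compute the extension $\pi_1(L_\Gamma)$ we compare $L$ with $\partial$. For $l\in D^*$ and $x\in\partial$ the lines $l$ and $\xi^2(x)$ are distinct, so
\[
\Phi\colon D^*\times\partial\to L,\qquad\Phi(l,x)=(\xi^2(x)\cap l,\ l)
\]
is well defined, continuous and $\Gamma$-equivariant.

\begin{lemma}\label{lem:degree}
The map $\Phi_*\colon\pi_1(D^*\times\partial)\to\pi_1(L)$ is an isomorphism.
\end{lemma}

\begin{proof}
Fix $l\in D^*$. Both groups are infinite cyclic and generated by the fibers over $l$, so we must show that $\phi\colon\partial\to l$, $x\mapsto\xi^2(x)\cap l$, has degree $\pm1$. Let $\mathfrak{M}=(\mathbb{RP}^2)^*\setminus\{l\}$. The map $\mathfrak{M}\to l$, $m\mapsto m\cap l$, is a bundle whose fiber over $p$ is the pencil of lines through $p$ with $l$ removed, a copy of $\mathbb{R}$. So it is a homotopy equivalence, and $\phi$ is its composition with $\xi^2\colon\partial\to\mathfrak{M}$. Hence $\deg\phi=\pm[C^*]\in\pi_1(\mathfrak{M})\cong\mathbb{Z}$.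

The preimage $\hat{\mathfrak{M}}$ of $\mathfrak{M}$ in the dual sphere is the complement of two antipodal points $\pm\hat l$. It is a connected double cover, so $\pi_1(\hat{\mathfrak{M}})=2\mathbb{Z}\subset\pi_1(\mathfrak{M})$. The points $\pm\hat l$ lie in different complementary discs of $\hat C^*$. After a Schoenflies homeomorphism, $\hat C^*\subset\hat{\mathfrak{M}}$ is the inclusion of the equator in the sphere minus one point of each open hemisphere, a homotopy equivalence. So $[\hat C^*]$ generates $2\mathbb{Z}$. As $\hat C^*\to C^*$ is a connected double cover, $[\hat C^*]=2[C^*]$ in $\pi_1(\mathfrak{M})$. Thus $2[C^*]=\pm2$.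
\end{proof}

\section{The topology of $\Omega$}\label{sec:Omega}

We have $L=\Omega\sqcup E$, and the M\"obius band $E$ does not separate $L$. In the double cover it does. Put
\[
\hat\Omega_\pm=\{(\hat p,l)\in\hat L:\hat p\in S_\pm\},\qquad\hat E=\{(\hat p,l)\in\hat L:\hat p\in\hat C\}.
\]
Then $\hat L=\hat\Omega_+\sqcup\hat E\sqcup\hat\Omega_-$ and $\tau(\hat\Omega_+)=\hat\Omega_-$. Every $p\notin C$ has exactly one lift in $S_+$, so the projection $\hat\Omega_+\to\Omega$ is a homeomorphism. Let $\tilde L\cong D^*\times\mathbb{R}$ be the universal cover of $\hat L$, and let $\tilde\Omega_\pm\subset\tilde L$ be the preimages of $\hat\Omega_\pm$.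

\begin{proposition}\label{prop:Omega}
The open set $\tilde\Omega_+\subset\tilde L$ is contractible. Hence $\Omega$ is connected and aspherical with universal cover $\tilde\Omega_+$, the map $\pi_1(\hat\Omega_+)\to\pi_1(\hat L)$ is an isomorphism, $\pi_1(\Omega)\cong\mathbb{Z}$, and $\pi_1(\Omega)\to\pi_1(L)$ is multiplication by $\pm2$.
\end{proposition}

The plan is to apply the Mayer--Vietoris sequence and van Kampen's theorem to the two sides of $\hat E$. This needs open sets that overlap along a thickening of $\hat E$. Since $\hat E$ is not compact, the width of the thickening must shrink toward its ends.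

\begin{lemma}\label{lem:collar}
There is an open set $W$ with $\hat E\subset W\subset\hat L$ and $W\simeq S^1$ such that, for $X_\pm=\hat\Omega_\pm\cup W$, there are homotopies of $X_\pm$ that start at the identity, preserve $\hat\Omega_\pm$ at all times, and end with image in $\hat\Omega_\pm$. In particular $\hat\Omega_\pm\subset X_\pm$ are homotopy equivalences, $X_+\cup X_-=\hat L$ and $X_+\cap X_-=W$.
\end{lemma}

\begin{proof}
Let $\hat{\mathcal{F}}=\{(\hat p,l)\in S^2\times(\mathbb{RP}^2)^*:\hat p\in l\}$. It is a circle bundle over $S^2$ and contains $\hat L$ as an open subset. Let $P$ be its restriction to $\hat C$, a compact space. By \eqref{eq:T}, $\hat E$ is the complement in $P$ of the section $\hat p\mapsto(\hat p,\xi^2(x))$, where $\hat p$ lies over $\xi^1(x)$; this section is continuous because $\xi^1\colon\partial\to C$ is a homeomorphism. As in Remark~\ref{rem:moebius}, $\hat E\to\hat C$ is a bundle of affine lines, so $\hat E\simeq S^1$.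

By the Schoenflies theorem, $\hat C$ has a neighborhood $\hat C\times(-1,1)$ in $S^2$ with $\{t>0\}\subset S_+$ and $\{t<0\}\subset S_-$. A bundle over $\hat C\times(-1,1)$ is the pullback of its restriction to $t=0$, so the part of $\hat{\mathcal{F}}$ over this neighborhood is an open set $P\times(-1,1)$ with $P=P\times\{0\}$. Let $Q$ be the complement of $\hat L$ in $P\times(-1,1)$. It is closed, and nonempty since it contains the section. Fix a metric on $P$, use the maximum metric on the product, and put
\[
\varepsilon(b)=\tfrac12\min\bigl(1,\operatorname{dist}((b,0),Q)\bigr),\qquad W=\{(b,t):|t|<\varepsilon(b)\}.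
\]
The function $\varepsilon$ is continuous on $P$ and positive exactly on $\hat E$. So $W$ is open, disjoint from $Q$, and deformation retracts to $\hat E$.

For $s\in[0,1]$ let $H_s(b,t)=(b,\ (1-s)t+s\max(t,\varepsilon(b)/2))$ on $W$. This homotopy maps $W$ to $W$, preserves $\{t>0\}=W\cap\hat\Omega_+$, ends in $\{t>0\}$, and is the identity outside $Z=\{(b,t)\in W:t\le\varepsilon(b)/2\}$. It extends continuously by the identity to $X_+$ provided $Z$ is closed in $X_+$, for then $W$ and $X_+\setminus Z$ are open sets covering $X_+$. Let $(b_n,t_n)\in Z$ converge in $X_+$. Since $P$ is compact and $|t_n|\le1/2$, the limit is a point $(b,t)\in P\times(-1,1)$ with $-\varepsilon(b)\le t\le\varepsilon(b)/2$. If $\varepsilon(b)=0$, the limit is $(b,0)\in Q$, which is not in $\hat L$. If $t=-\varepsilon(b)<0$, the limit lies over $S_-$ and outside $W$, so it is not in $X_+$. Hence the limit lies in $Z$. Replacing $t$ by $-t$ gives the homotopy of $X_-$.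
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:Omega}]
\emph{Homology.} Since $W$ and $\hat L$ are connected, the reduced Mayer--Vietoris sequence shows that $X_\pm$ are connected, and it gives
\[
0=H_2(\hat L)\to H_1(W)\xrightarrow{\ (i_+,\,i_-)\ }H_1(X_+)\oplus H_1(X_-)\xrightarrow{\ j_+-j_-\ }H_1(\hat L)\to0
\]
with $H_1(W)\cong H_1(\hat L)\cong\mathbb{Z}$. So the middle group is $\mathbb{Z}^2$. This alone does not determine the maps: for coprime $m,n$, the sequence with $H_1(X_\pm)=\mathbb{Z}$, $j_+=m$, $j_-=n$ and $(i_+,i_-)=(n,m)$ is also exact. The symmetry $\tau$ does determine them. Identify $H_1(X_\pm)$ with $H_1(\hat\Omega_\pm)$. As $\tau$ maps $\hat\Omega_+$ homeomorphically to $\hat\Omega_-$, the two summands of $\mathbb{Z}^2$ are isomorphic, so each is $\mathbb{Z}$. As $\tau$ is homotopic to the identity of $\hat L$, we have $j_-\circ\tau_*=j_+$, so $j_+$ and $j_-$ have the same image. The two images together generate $H_1(\hat L)$, so $j_\pm$ are surjections $\mathbb{Z}\to\mathbb{Z}$, hence isomorphisms. The kernel of $j_+-j_-$ is then the graph of $j_-^{-1}j_+$, which projects isomorphically to $H_1(X_+)$. So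 $i_+$ is an isomorphism, and so is $j_+i_+\colon H_1(W)\to H_1(\hat L)$.

\emph{Homotopy.} Let $\tilde W,\tilde X_\pm\subset\tilde L$ be the preimages of $W,X_\pm$. Since $W\simeq S^1$ and $\pi_1(W)\to\pi_1(\hat L)$ is an isomorphism, $\tilde W$ is the universal cover of $W$ and is contractible. Since $W\subset X_\pm$, the maps $\pi_1(X_\pm)\to\pi_1(\hat L)$ are onto, so $\tilde X_\pm$ are connected. Van Kampen's theorem gives $1=\pi_1(\tilde L)=\pi_1(\tilde X_+)*\pi_1(\tilde X_-)$, so both factors are trivial. In the Mayer--Vietoris sequence, $H_n(\tilde X_+)\oplus H_n(\tilde X_-)$ lies between $H_n(\tilde W)=0$ and $H_n(\tilde L)=0$ for $n\ge1$. A simply connected manifold with the homology of a point is contractible by the theorems of Hurewicz and Whitehead, so $\tilde X_\pm$ are contractible. The homotopy of Lemma~\ref{lem:collar} lifts to a homotopy of $\tilde X_+$ that starts at the identity, preserves $\tilde\Omega_+$ and ends in it. Hence $\tilde\Omega_+\simeq\tilde X_+$ is contractible.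

Thus $\tilde\Omega_+\to\hat\Omega_+\cong\Omega$ is the universal cover, with deck group $\pi_1(\hat L)$. The last claim follows from $\pi_1(\hat L)=2\mathbb{Z}\subset\pi_1(L)$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}

By Propositions~\ref{prop:proper} and~\ref{prop:Omega}, $M=\rho(\Gamma)\backslash\Omega$ is a connected aspherical smooth $3$-manifold with universal cover $\tilde\Omega_+$, and $\pi=\pi_1(M)\to\Gamma$ is an extension with kernel $\pi_1(\Omega)\cong\mathbb{Z}$.

\subsection*{The fundamental group}
Consider the equivariant maps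
\[
\Omega\longleftarrow\mathbb{H}^2\times\Omega\longrightarrow\mathbb{H}^2\times L\longleftarrow\mathbb{H}^2\times D^*\times\partial\longrightarrow\mathbb{H}^2\times\partial
\]
given by the projection, the inclusion $\Omega\subset L$, the map $\Phi$, and the projection. All five actions are free and properly discontinuous, and all five spaces have infinite cyclic fundamental group. By Section~\ref{sec:euler} we obtain homomorphisms over $\Gamma$,
\[
\pi\xleftarrow{\ \pm1\ }\pi_1(\Omega_\Gamma)\xrightarrow{\ \pm2\ }\pi_1(L_\Gamma)\xleftarrow{\ \pm1\ }\pi_1((D^*\times\partial)_\Gamma)\xrightarrow{\ \pm1\ }\pi_1(\partial_\Gamma)=\pi_1(T^1\Sigma_g),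
\]
where the labels are the integers $m$ on the kernels, given by Proposition~\ref{prop:Omega} and Lemma~\ref{lem:degree}. By Lemma~\ref{lem:ext}(a) the three maps labeled $\pm1$ are isomorphisms, so $\pi_1(L_\Gamma)$ is central with $|e|=2g-2$. By the same lemma $\pi$ is central and $2|e(\pi)|=2g-2$. Comparing with \eqref{eq:eulers} and using Lemma~\ref{lem:ext}(b), we get
\begin{equation}\label{eq:iso}
|e(\pi)|=g-1,\qquad\pi_1(M)\cong\pi_1(N)\ \text{ over }\Gamma .
\end{equation}

\begin{remark}
If one grants that $M$ is a circle bundle over $\Sigma_g$, with fiber class $f$, the proof ends here. The image of $\langle\zeta\rangle=\ker(\pi\to\Gamma)$ in the group of the base is a normal cyclic subgroup, hence trivial, so $\langle\zeta\rangle\subset\langle f\rangle$. The finite group $\langle f\rangle/\langle\zeta\rangle$ embeds in the torsion-free group $\Gamma$, so $\langle\zeta\rangle=\langle f\rangle$. Thus the bundle is orientable, its Euler number is $\pm(g-1)$ by Lemma~\ref{lem:ext}(c), and $M\cong N$.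
\end{remark}

\subsection*{From the group to the manifold}
A $3$-manifold is \emph{irreducible} if every smoothly embedded $2$-sphere bounds a ball. A closed orientable irreducible $3$-manifold with infinite first homology contains a two-sided incompressible surface, that is, it is \emph{Haken}. By Waldhausen's theorem \cite[Cor.~6.5]{Wal}, every isomorphism between the fundamental groups of closed orientable Haken manifolds is induced by a homeomorphism. We check the hypotheses.

The manifold $N$ is closed and orientable, and its universal cover is that of $T^1\mathbb{H}^2\cong\mathbb{H}^2\times S^1$, namely $\mathbb{R}^3$.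

\emph{$M$ is closed and orientable.} Both $M$ and $N$ are aspherical, so \eqref{eq:iso} gives $H_3(M;\mathbb{Z})\cong H_3(N;\mathbb{Z})=\mathbb{Z}$. In particular the action of $\Gamma$ on $\Omega$ is cocompact.

\emph{$M$ is irreducible.} Asphericity would leave open the possibility of a sphere bounding a simply connected piece that is not a ball. This is excluded because the universal cover of $M$ is an open subset of $\mathbb{R}^3$. Indeed, the open disc $D^*$ is a simply connected noncompact smooth surface, hence diffeomorphic to $\mathbb{R}^2$, and the plane bundle over it is smoothly trivial. So $\tilde L$ is diffeomorphic to $\mathbb{R}^3$, and $\tilde\Omega_+\to M$ is a smooth covering defined on an open subset of it.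

Let $S\subset M$ be a smoothly embedded sphere; it is two-sided since $M$ is orientable. The group $\pi$ has nontrivial center and is not cyclic, while a free product of two nontrivial groups has trivial center. If $S$ did not separate, then $\pi\cong\mathbb{Z}*H$, where $H$ is the fundamental group of $M$ cut along $S$, and $H\neq1$ because $\pi$ is not cyclic; this is impossible. So $S$ cuts $M$ into compact pieces $M_1,M_2$ with $\pi=\pi_1(M_1)*\pi_1(M_2)$, and one of them, say $M_1$, is simply connected. It lifts diffeomorphically to a compact set $\tilde M_1\subset\tilde\Omega_+\subset\mathbb{R}^3$, and $S$ lifts to a smooth sphere $\tilde S\subset\tilde M_1$. The set $\tilde M_1\setminus\tilde S$ is nonempty, bounded, open, and closed in $\mathbb{R}^3\setminus\tilde S$. So it is the bounded component of $\mathbb{R}^3\setminus\tilde S$, whose closure is a ball by Alexander's theorem. Hence $M_1$ is a ball.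

The last argument used only the group $\pi$, orientability, and a universal cover that is open in $\mathbb{R}^3$, so it applies to $N$ as well. Both manifolds have infinite first homology by Lemma~\ref{lem:ext}(c), so both are Haken, and the isomorphism \eqref{eq:iso} is induced by a homeomorphism $M\to N$. This homeomorphism lifts to the covers that belong to the kernels of the maps to $\Gamma$. For $M$ this cover is $\Omega$. For $N$ it is the pullback of the circle bundle to $\mathbb{H}^2$, which is trivial. So $\Omega\cong S^1\times\mathbb{R}^2$, and Theorem~\ref{thm:main} is proved. \qed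

\section{The Stiefel--Whitney class}\label{sec:w2}

The group $G$ deformation retracts to $\mathrm{SO}(3)$, so its universal cover $\tilde G\to G$ is two-fold, with central kernel $\{\pm1\}$, and the preimage of $\mathrm{SO}(3)$ is the group $S^3$ of unit quaternions. The class $w_2(\rho)\in\mathbb{Z}/2$, the second Stiefel--Whitney number of the flat $\mathbb{R}^3$-bundle of $\rho$, is the obstruction to lifting $\rho$ to $\tilde G$: for any lifts $A_i,B_i\in\tilde G$ of $\rho(a_i),\rho(b_i)$,
\[
\prod_i[A_i,B_i]=(-1)^{w_2(\rho)} .
\]
For the model $\rho_0$ the flat bundle is a plane bundle plus a trivial line. The circle bundle of rays in the plane bundle double covers $\mathbb{P}(U)_\Gamma=\partial_\Gamma$ fiberwise, so its Euler number is $\pm(g-1)$ and $w_2(\rho_0)\equiv g-1$. In general the plane is not available, and its role is played by the class of the loop $\xi$ in a finite quotient, which has order four.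

\begin{proof}[Proof of Proposition~\ref{prop:w2}]
Let $B_0\subset B$ be the subgroup with positive diagonal. It is contractible, so it is isomorphic to the identity component of the preimage $\tilde B\subset\tilde G$ of $B$, which we also call $B_0$. The group $B$ is the union of the cosets of $B_0$ through the four diagonal matrices in $\mathrm{SO}(3)$, namely the identity and the half-turns about the coordinate axes. Their preimage in $S^3$ is $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$, so $\tilde B/B_0\cong Q_8$. The map $\tilde{\mathcal{F}}=\tilde G/B_0\to\tilde G/\tilde B=\mathcal{F}$ is a regular covering. Its deck group $Q_8$ acts on the right and commutes with the left action of $\tilde G$, and the central element $-1\in\tilde G$ acts as $-1\in Q_8$.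

Let $\tilde\partial\cong\mathbb{R}$ be the universal cover of $\partial$, with deck group generated by $\zeta$. Lift $\xi$ to $\tilde\xi\colon\tilde\partial\to\tilde{\mathcal{F}}$. Then $\tilde\xi(\zeta t)=\tilde\xi(t)\omega$ for a constant $\omega\in Q_8$. The map $hB_0\mapsto he_1/|he_1|$ from $\tilde{\mathcal{F}}$ to $S^2$ covers $\mathcal{F}\to\mathbb{RP}^2$ and is invariant under $\pm1\in Q_8$. If $\omega=\pm1$, the loop $\xi^1$ would lift to a closed loop in $S^2$. Since $C$ is nontrivial, $\omega\neq\pm1$. So $\omega^2=-1$, and the centralizer of $\omega$ in $Q_8$ is the cyclic group $\langle\omega\rangle$.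

Let $\mathcal{G}$ be the group of pairs $(h,\delta)$ such that, for some $\gamma\in\Gamma$, the element $h\in\tilde G$ lifts $\rho(\gamma)$ and the homeomorphism $\delta$ of $\tilde\partial$ lifts $\gamma$. By equivariance, $h\tilde\xi(t)$ and $\tilde\xi(\delta t)$ have the same image in $\mathcal{F}$, so $h\tilde\xi(t)=\tilde\xi(\delta t)r$ with $r=r(h,\delta)\in Q_8$ independent of $t$. From
\[
h_1h_2\tilde\xi(t)=h_1\tilde\xi(\delta_2t)r_2=\tilde\xi(\delta_1\delta_2t)r_1r_2
\]
we see that $r\colon\mathcal{G}\to Q_8$ is a homomorphism. It satisfies $r(1,\zeta)=\omega^{-1}$ and $r(-1,1)=-1$. Since $\Gamma$ preserves the orientation of $\partial$, every $\delta$ commutes with $\zeta$, so $(1,\zeta)$ is central in $\mathcal{G}$ and $r(\mathcal{G})$ lies in the abelian group $\langle\omega\rangle$. Thus $r$ kills commutators.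

The group of all lifts $\delta$ is the deck group of the universal cover $\mathbb{H}^2\times\tilde\partial\to\partial_\Gamma\cong T^1\Sigma_g$. So lifts $\alpha_i,\beta_i$ of $a_i,b_i$ satisfy $\prod[\alpha_i,\beta_i]=\zeta^{\pm(2g-2)}$ by \eqref{eq:eulers}. Applying $r$ to
\[
\prod_i\bigl[(A_i,\alpha_i),(B_i,\beta_i)\bigr]=\bigl((-1)^{w_2(\rho)},\ \zeta^{\pm(2g-2)}\bigr)
\]
gives $1=(-1)^{w_2(\rho)}\omega^{\mp(2g-2)}=(-1)^{w_2(\rho)}(-1)^{g-1}$.
\end{proof}

\section{The Hitchin case}\label{sec:hitchin}

Let $\rho$ be Anosov and in the Hitchin component, and let $V$ be as in Proposition~\ref{prop:dichotomy}, so that $C=\partial V$. For $z=\xi^1(x)\in C$ put $T_z=\xi^2(x)$. This line depends continuously on $z$, and $T_z\cap\overline V=\{z\}$ by \eqref{eq:T}, because $T_z$ misses $V$.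

We recall some plane convexity. A line that meets a properly convex open set meets it in an open segment and meets its boundary in the two endpoints; we say that it \emph{crosses} the set. If $l$ crosses $V$, the two arcs of $C\setminus l$ lie on opposite sides of $l$ in an affine chart containing $\overline V$, since each arc is connected and both sides contain points of $V$, hence of $C$. The set $V^*$ of lines disjoint from $\overline V$ is a properly convex open subset of $(\mathbb{RP}^2)^*$, and $\partial V^*$ consists of the \emph{supporting lines}, those that meet $\overline V$ but not $V$.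

Each $T_z$ is a supporting line, so $C^*\subset\partial V^*$, and $C^*=\partial V^*$ because both are circles. Thus the supporting lines are exactly the $T_z$. A segment in $\partial V$ would lie in a supporting line, so $V$ is strictly convex: the open chord between two points of $C$ lies in $V$. Every line outside $C^*$ either crosses $V$ or misses $\overline V$. Hence $\Omega$ is the disjoint union of three open invariant sets:
\[
\Omega_1=\{p\in V\},\qquad\Omega_2=\{p\notin\overline V,\ l\text{ crosses }V\},\qquad\Omega_3=\{l\in V^*\}.
\]

\subsection*{The sets $\Omega_1$ and $\Omega_3$}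
Lines through $p\in V$ correspond to directions at $p$, so $\Omega_1=\mathbb{P}(TV)$ equivariantly. It is connected, and its quotient is the projectivized tangent bundle of $V/\rho(\Gamma)$, a closed orientable surface of genus $g$. So the quotient is $\mathbb{P}(T\Sigma_g)$. Dually, points of a line $l\in V^*$ are the lines through $l$ in the dual plane, so $\Omega_3=\mathbb{P}(TV^*)$. If $l_n\to l\in V^*$ and $\gamma_n$ is as in Lemma~\ref{lem:dyn}, then $\xi^1(x^-)\notin l$, so $\rho(\gamma_n)l_n\to\xi^2(x^+)\notin V^*$. Thus $\Gamma$ acts properly discontinuously and freely on $V^*$, and the quotient, an aspherical surface with group $\Gamma$, is again closed and orientable of genus $g$.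

\subsection*{The set $\Omega_2$}
This set is not a bundle over $V$ or $V^*$ in an evident way. We construct an equivariant homeomorphism $\Omega_2\to\Omega_1$ that keeps the line and moves the point into $V$ (Figure~\ref{fig:polar}). If $V$ is the unit disc and $l$ the horizontal axis, it sends $p=(s,0)$ with $|s|>1$ to $q=(1/s,0)$, where the chord joining the points of tangency seen from $p$ meets $l$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.9]
\draw[thick] (0,0) circle (1);
\draw (2.3,-0.06) -- (-1.3,0.66) node[left] {$l$};
\draw (2,0) -- (0.05,1.126) node[above] {$T_z$};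
\draw (2,0) -- (0.05,-1.126) node[below] {$T_w$};
\draw[dashed] (0.5,0.866) -- (0.5,-0.866);
\fill (2,0) circle (0.03) node[above] {$p$};
\fill (0.5,0.866) circle (0.03) node[above right] {$z$};
\fill (0.5,-0.866) circle (0.03) node[below right] {$w$};
\fill (0.5,0.3) circle (0.03) node[below left] {$q$};
\fill (0.979,0.204) circle (0.03) node[below right] {$x$};
\fill (-0.825,0.565) circle (0.03) node[above] {$y$};
\node at (-0.3,-0.35) {$V$};
\end{tikzpicture}
\caption{A point $p$ outside a strictly convex domain $V$ and a line $l$ through $p$ that crosses $V$ from $x$ to $y$. The two supporting lines through $p$ touch $\partial V$ at $z$ and $w$, and the chord $[z,w]$ meets $l$ at $q\in V$. The flag $(p,l)$ is sent to $(q,l)$.}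
\label{fig:polar}
\end{figure}

\emph{Two supporting lines.} Let $p\notin\overline V$. The open set $V^*$ is not contained in the pencil $p^*$ of lines through $p$, so some affine chart contains $\overline V$ and $p$. There $p$ is strictly separated from $\overline V$ by a line, and the parallel line through $p$ misses $\overline V$. So the dual line $p^*$ crosses $V^*$ and meets $C^*=\partial V^*$ in two points: exactly two supporting lines pass through $p$.

\emph{The map.} Fix a line $l$ crossing $V$, with $l\cap C=\{x,y\}$. Let $C_\pm$ be the arcs of $C\setminus\{x,y\}$, and let $J=l\setminus V$, a closed arc with endpoints $x,y$. The maps $\psi_\pm\colon\overline{C_\pm}\to J$, $z\mapsto T_z\cap l$, are continuous since $T_z\neq l$. They fix $x$ and $y$, so they are onto, and they send $C_\pm$ into $J\setminus\{x,y\}$ since $T_z\cap\overline V=\{z\}$. A point $p\in J\setminus\{x,y\}$ has two preimages in $C_+\sqcup C_-$ altogether and at least one in each arc, hence exactly one in each. So $\psi_\pm$ are homeomorphisms of closed arcs. Put $z=\psi_+^{-1}(p)$ and $w=\psi_-^{-1}(p)$. These points lie on opposite sides of $l$, so the chord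 $[z,w]$ meets $l$ in one point $q$, and $q\in V$ by strict convexity. Define $\Psi(p,l)=(q,l)\in\Omega_1$. The construction is projective and symmetric in $z,w$, so $\Psi$ is equivariant.

\emph{Continuity.} Let $(p_n,l_n)\to(p,l)$ in $\Omega_2$. In an affine chart containing $\overline V$ choose affine functions $\lambda_n\to\lambda$ with zero sets $l_n,l$, and label the points of tangency so that $\lambda_n(z_n)>0>\lambda_n(w_n)$ and $\lambda(z)>0>\lambda(w)$. A limit point $z_\infty$ of $(z_n)$ satisfies $p\in T_{z_\infty}$, so $z_\infty\in\{z,w\}$, and $\lambda(z_\infty)\ge0$, so $z_\infty=z$. Hence $z_n\to z$, and $w_n\to w$ by the same argument with $-\lambda$. The lines through $z_n,w_n$ converge to the line through $z,w$, which is not $l$, so $q_n\to q$.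

\emph{Bijectivity.} Both $\Omega_1$ and $\Omega_2$ project onto the set of lines crossing $V$, so it suffices to show that $p\mapsto q$ is a bijection $J\setminus\{x,y\}\to l\cap V$ for fixed $l$. Order $J$ and $\overline{C_\pm}$ from $x$ to $y$; then $\psi_\pm$ are increasing. If $p<p'$, then $z<z'$ and $w<w'$, so $z'$ and $w'$ lie in the arc of $C\setminus\{z,w\}$ that contains $y$. This arc lies strictly on one side of the line through $z$ and $w$. So $q'\in[z',w']$ lies strictly on the same side as $y$, that is, in the open segment from $q$ to $y$. Thus $p\mapsto q$ is injective. As $p\to x$, both $z$ and $w$ tend to $x$, and so does $q\in[z,w]$; likewise at $y$. A continuous map between arcs that matches the endpoints is onto.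

By invariance of domain, the continuous bijection $\Psi$ of $3$-manifolds is a homeomorphism. So $\Omega_2$ is connected with quotient $\mathbb{P}(T\Sigma_g)$.

\subsection*{End of the proof of Theorem~\ref{thm:hitchin}}
The sets $\Omega_1,\Omega_2,\Omega_3$ are open, disjoint, nonempty and connected, so they are the components of $\Omega$. Each is invariant with quotient $\mathbb{P}(T\Sigma_g)$, and $|e|=4g-4$ by \eqref{eq:eulers}. By Lemma~\ref{lem:ext}(c), the torsion subgroups of $H_1(\mathbb{P}(T\Sigma_g))$ and $H_1(N)$ have orders $4g-4$ and $g-1$, which differ for $g\ge2$. So $\mathbb{P}(T\Sigma_g)$ is not homeomorphic to $N$, and together with Theorem~\ref{thm:main} this gives the final equivalence. \qed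

\begin{thebibliography}{9}

\bibitem{CG} Choi and Goldman, Proc. AMS \textbf{118} (1993).

\bibitem{KK} Sungwoon Kim and Thilo Kuessner, \emph{On boundary maps of Anosov representations of a surface group to $\mathrm{SL}(3,\mathbb{R})$}, arXiv:1610.04016 (2016).

\bibitem{Wal} Waldhausen, Ann. of Math. \textbf{87} (1968).

\end{thebibliography}
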